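# Generic copies of structures and $\mathrm{Borel}^*$ sets closed under isomorphism

## 1. Reading a structure in the order in which a sequence lists it

Throughout, $\kappa$ is an uncountable cardinal with $\kappa^{<\kappa}=\kappa$. Such a $\kappa$ is regular, since $\kappa^{\mathrm{cf}(\kappa)}>\kappa$ by König's theorem. We also write $\kappa^{<\kappa}$ for the set of sequences of length $<\kappa$ with values in $\kappa$, and $\mathrm{lh}(a)$ for the length of $a$.

We start with a way of producing isomorphic copies of a structure, because the whole proof turns on it.

**Coding structures.** Fix a countable relational vocabulary $\{R_m\}_{m<\omega}$ containing infinitely many relation symbols of each finite arity, and a bijection $\pi:\kappa^{<\omega}\to\kappa$. For $\eta\in\kappa^\kappa$ let $\mathcal A_\eta$ be the structure with universe $\kappa$ in which, for $n$-ary $R_m$,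
$$(a_1,\dots,a_n)\in R_m^{\mathcal A_\eta}\iff \eta(\pi(m,a_1,\dots,a_n))>0 .$$

**Definition (order of first appearance).** For $a\in\kappa^{<\kappa}\cup\kappa^\kappa$ let
$$M_a=\{j<\mathrm{lh}(a): a(j)\neq a(k)\text{ for all }k<j\},\qquad \rho(a)=\mathrm{otp}(M_a),$$
and for $\zeta<\rho(a)$ let $e_a(\zeta)=a(\text{the }\zeta\text{th element of }M_a)$. So $e_a$ enumerates $\mathrm{ran}(a)$ without repetition, in the order in which $a$ first mentions its values.

For example, if $a=\langle 7,7,2,7,0\rangle$, then $M_a=\{0,2,4\}$, $\rho(a)=3$, and $e_a$ lists $7,2,0$.

**Definition (the copy along $a$).** Call $i<\kappa$ relevant if $\pi^{-1}(i)=(m,\zeta_1,\dots,\zeta_n)$ with $m<\omega$ and $R_m$ $n$-ary. For $\eta\in\kappa^\kappa$ let $\xi^\eta_a$ be the following partial function from $\kappa$ to $2$.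

- If $i$ is irrelevant, $\xi^\eta_a(i)=0$.
- If $i$ is relevant and all $\zeta_l<\rho(a)$, then $\xi^\eta_a(i)=1$ if $(e_a(\zeta_1),\dots,e_a(\zeta_n))\in R_m^{\mathcal A_\eta}$, and $\xi^\eta_a(i)=0$ otherwise.
- In all other cases $\xi^\eta_a(i)$ is undefined.

With $a=\langle 7,7,2,7,0\rangle$ and $R_m$ unary, $\xi^\eta_a(\pi(m,1))=1$ iff $2\in R_m^{\mathcal A_\eta}$, while $\xi^\eta_a(\pi(m,3))$ is undefined. A short sequence determines a piece of a copy, in which the element named $\zeta$ is the $\zeta$th element that $a$ mentions.

**Fact 1.1.** If $a\subset b$, then $M_a=M_b\cap\mathrm{lh}(a)$ and $\xi^\eta_a\subset\xi^\eta_b$. If $a\in\kappa^\kappa$ and $\rho(a)=\kappa$, then $\xi^\eta_a=\bigcup_{\delta<\kappa}\xi^\eta_{a\restriction\delta}$.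

*Proof.* Whether $j\in M_a$ depends only on $a\restriction(j+1)$. So $M_a$ is an initial segment of $M_b$, and $e_a$ is an initial segment of $e_b$. A value of $\xi^\eta_a$ at a relevant place involves finitely many $\zeta_l<\kappa$, and these lie below $\rho(a\restriction\delta)$ for large $\delta$. $\square$

**Fact 1.2.** If $a\in\kappa^\kappa$ and $\mathrm{ran}(a)=\kappa$, then $\rho(a)=\kappa$, $e_a:\kappa\to\kappa$ is a bijection, $\xi^\eta_a$ is total, and $e_a:\mathcal A_{\xi^\eta_a}\cong\mathcal A_\eta$.

*Proof.* The map $j\mapsto a(j)$ is a bijection from $M_a$ onto $\mathrm{ran}(a)=\kappa$. So $M_a\subset\kappa$ has size $\kappa$ and hence order type $\kappa$. Then every relevant $i$ is in the domain of $\xi^\eta_a$, and $(\zeta_1,\dots,\zeta_n)\in R_m^{\mathcal A_{\xi^\eta_a}}$ iff $\xi^\eta_a(\pi(m,\zeta_1,\dots,\zeta_n))=1$ iff $(e_a(\zeta_1),\dots,e_a(\zeta_n))\in R_m^{\mathcal A_\eta}$. $\square$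

**Fact 1.3.** If $a$ is as in Fact 1.2 and $p\in\kappa^{<\kappa}$, then $\mathrm{dom}\,p\subset\mathrm{dom}\,\xi^\eta_{a\restriction\delta}$ for some $\delta<\kappa$, and then also for all larger $\delta<\kappa$.

*Proof.* Fewer than $\kappa$ ordinals occur in the finite sequences $\pi^{-1}(i)$, $i\in\mathrm{dom}\,p$. They are bounded in $\kappa$ by regularity, and $\rho(a\restriction\delta)$ tends to $\kappa$ with $\delta$. $\square$

We call $p\in\kappa^{<\kappa}$ compatible with $\xi^\eta_a$ if the two functions agree on $\mathrm{dom}\,p\cap\mathrm{dom}\,\xi^\eta_a$.

**The generic copy.** Let $P=(\kappa^{<\kappa},\supseteq)$, i.e. $\mathrm{Add}(\kappa,1)$. We call a forcing $\mu$-closed if decreasing sequences of length $<\mu$ have lower bounds. $P$ is $\kappa$-closed: take unions. So it adds no new sequences of length $<\kappa$ of ground model elements, because below any condition one can decide the values of such a sequence one after another. In particular $\kappa$ stays regular and the set $\kappa^{<\kappa}$ does not change. Let $\dot g$ name the generic function $g:\kappa\to\kappa$, the union of the generic filter. For each $\nu<\kappa$ the conditions with $\nu$ in their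 range are dense, so $\mathrm{ran}(g)=\kappa$, and Facts 1.1–1.3 apply to $g$ in $V[g]$. Hence $\xi^\eta_g$ codes a structure isomorphic to $\mathcal A_\eta$. We call $\xi^\eta_{\dot g}$ the generic copy of $\mathcal A_\eta$.

**Example 1.4.** Let $R_m$ be unary and $S=R_m^{\mathcal A_\eta}$. In the generic copy, $0\in R_m$ holds iff $g(0)\in S$. So $P$ forces "$0\in R_m$ in the generic copy" iff $S=\kappa$. It forces "$R_m\ne\emptyset$ in the generic copy" iff $S\neq\emptyset$.

Here is what the construction is for. We will compare two ways of defining a set $B\subset\kappa^\kappa$ by a game. In the first, the game tests initial segments of $\eta$ itself. In the second, it tests atomic facts about elements of $\mathcal A_\eta$. The second kind cannot see $\eta$, but the players can name elements. By naming elements they build a sequence $a$, and so a copy $\xi^\eta_a$ whose initial segments can be tested. At every stage only a sequence of length $<\kappa$ is available, which is a condition in $P$. This is why forcing enters.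

## 2. Two kinds of games on trees without $\kappa$-branches

The space $\kappa^\kappa$ carries the topology with basic open sets $N_p=\{\eta\in\kappa^\kappa:p\subset\eta\}$, $p\in\kappa^{<\kappa}$.

**Definition ($\kappa^+\kappa$-tree).** A $\kappa^+\kappa$-tree is a tree $t$ of size at most $\kappa$ with no branch of length $\kappa$, in which every increasing chain of length $<\kappa$ has a unique supremum. "No branch of length $\kappa$" means: no chain of order type $\kappa$. (The supremum of the empty chain is the root.)

A subtree of $\kappa^{<\kappa}$ that is closed under initial segments and under unions of increasing chains of length $<\kappa$, and has no branch of length $\kappa$, is an example. One such tree is $\{\emptyset\}\cup\{\langle\alpha\rangle^\frown 0^\beta:\beta\le\alpha<\kappa\}$, where $0^\beta$ is the constant sequence of length $\beta$. Any nonempty sequence in it has a fixed first entry $\alpha$, so unions of chains stay in the tree and no chain has type $\kappa$. Yet its branch lengths are unbounded in $\kappa$.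

The level of a node $x$ is the order type of $\{y:y<x\}$.

**Fact 2.1.** Let $t$ be a $\kappa^+\kappa$-tree. Every node has fewer than $\kappa$ predecessors. Every non-leaf has an immediate successor, one level higher. If $C$ is a chain of length $<\kappa$ without a greatest element, the predecessors of $\sup C$ are exactly the nodes lying below some element of $C$. Every node $x$ of limit level is the supremum of its predecessors.

*Proof.* If $x$ had $\ge\kappa$ predecessors, the first $\kappa$ of them would form a chain of type $\kappa$. If $x<y$, the least element of $\{z:x<z\le y\}$ is an immediate successor of $x$. Let $s=\sup C$ and $y<s$. The node $y$ is comparable with each element of $C$, since all are below $s$. If $y$ were above all of them, it would be an upper bound smaller than $s$. So $y\le z$ for some $z\in C$, and $y$ is below some element of $C$ because $C$ has no greatest element. Finally let $C$ be the set of predecessors of $x$, where $x$ has limit level, and $s=\sup C\le x$. If $s<x$, then $s\in C$, and some element of $C$ is larger than $s$, which is absurd. $\square$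

**Definition ($\mathrm{Borel}^*$-code).** A $\mathrm{Borel}^*(\kappa)$-code is a pair $c=(t,h)$, where $t$ is a $\kappa^+\kappa$-tree and $h$ labels each leaf with a basic open set and each non-leaf with $\cup$ or $\cap$. We write $h(x)=N_{p_x}$ for leaves $x$. The game $G(t,h,\eta)$ is played as follows.

- The play starts at the root.
- At a node labelled $\cap$, player I chooses an immediate successor. At a node labelled $\cup$, player II chooses one.
- At limit stages the play moves to the supremum of the nodes chosen so far.
- When a leaf $x$ is reached, II wins iff $\eta\in h(x)$.

The set coded by $c$ is the set of $\eta$ for which II has a winning strategy. $\mathrm{Borel}^*(\kappa)$ is the class of sets that have such a code.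

**Example 2.2.** Let $R_m$ be unary. The code $c_0$ has a root labelled $\cup$ and, with $k=\pi(m,0)$, one leaf labelled $N_p$ for each $p\in\kappa^{k+1}$ with $p(k)>0$. It codes $\{\eta:0\in R_m^{\mathcal A_\eta}\}$. The code $c_1$ has a root labelled $\cup$ and one leaf $(\zeta,p)$ labelled $N_p$ for each $\zeta<\kappa$ and each $p\in\kappa^{k+1}$ with $k=\pi(m,\zeta)$ and $p(k)>0$. It codes $\{\eta:R_m^{\mathcal A_\eta}\ne\emptyset\}$. Both trees have size at most $\kappa^{<\kappa}=\kappa$.

By Fact 2.1, a play visits exactly one node on each level, and the current node determines the history. So a strategy of II is a function $\tau$ assigning to each $\cup$-node an immediate successor. Call a node $x$ $\tau$-consistent if $\tau(y)\le x$ for every $\cup$-node $y<x$. These are exactly the nodes that can be reached when II follows $\tau$. Let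
$$\mathrm{Win}(c,\eta):\iff\exists\tau\ \forall\,\tau\text{-consistent leaves }x\ (p_x\subset\eta). \tag{1}$$
Since $t$ has no $\kappa$-branch, every play ends at a leaf at a stage $<\kappa$, so $\mathrm{Win}(c,\eta)$ holds iff II has a winning strategy. Let $B_c=\{\eta:\mathrm{Win}(c,\eta)\}$ and
$$\mathrm{Inv}(c):\iff\forall\eta,\xi\in\kappa^\kappa\,\bigl(\mathrm{Win}(c,\eta)\wedge\mathcal A_\eta\cong\mathcal A_\xi\to\mathrm{Win}(c,\xi)\bigr). \tag{2}$$
A set $B\subset\kappa^\kappa$ is closed under isomorphism if $\eta\in B$ and $\mathcal A_\eta\cong\mathcal A_\xi$ imply $\xi\in B$. So $\mathrm{Inv}(c)$ says that $B_c$ is closed under isomorphism. In an extension of $V$, "the set coded by $c$" means the set defined there by the formula $\mathrm{Win}(c,\cdot)$.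

**Definition (the language $M_{\kappa^+\kappa}$).** A sentence of $M_{\kappa^+\kappa}$ is a pair $(t,\ell)$ with the following properties.

- $t$ is a $\kappa^+\kappa$-tree.
- $\ell$ labels each leaf with a basic formula, i.e. an atomic or negated atomic first-order formula in the variables $x_i$, $i<\kappa$. Equality counts as an atomic formula, as usual.
- $\ell$ labels each non-leaf with $\wedge$, $\vee$, $\exists x_i$ or $\forall x_i$ ($i<\kappa$). A node labelled by a quantifier has exactly one immediate successor.
- On each branch, for each $i<\kappa$, at most one node is labelled by a quantifier on $x_i$.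
- Every variable occurring in a leaf's label is quantified at some node below that leaf.

For a structure $\mathcal A$, the semantic game is played down the tree. At $\wedge$ nodes I chooses an immediate successor, and at $\vee$ nodes II does. At a $\forall x_i$ node I chooses an element of $\mathcal A$ as the value of $x_i$, and at an $\exists x_i$ node II does. At limits the play moves to the supremum. At a leaf $x$, II wins iff $\mathcal A$ satisfies $\ell(x)$ under the chosen assignment. $\mathcal A\models(t,\ell)$ iff II has a winning strategy. A set $B\subset\kappa^\kappa$ is definable in $M_{\kappa^+\kappa}$ if $B=\{\eta:\mathcal A_\eta\models\varphi\}$ for some sentence $\varphi$ of $M_{\kappa^+\kappa}$.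

For instance, the two-node tree with root $\exists x_0$ and leaf $R_m(x_0)$ defines the set $B_{c_1}$ of Example 2.2.

## 3. Definability versus invariance: the statements

Two facts are given. In ZFC, for every uncountable $\kappa=\kappa^{<\kappa}$, every set definable in $M_{\kappa^+\kappa}$ is a $\mathrm{Borel}^*(\kappa)$ set closed under isomorphism (we reprove this in Section 4). If $V=L$, then for every uncountable $\kappa=\kappa^{<\kappa}$ the converse fails: some $\mathrm{Borel}^*(\kappa)$ set closed under isomorphism is not definable in $M_{\kappa^+\kappa}$. The problem, from Tapani Hyttinen, Vadim Kulikov, "Borel* Sets in the Generalised Baire Space", arXiv:1209.3933 (2012), asks whether it is consistent, possibly using large cardinals, that for some such $\kappa$ the sets definable in $M_{\kappa^+\kappa}$ are precisely the $\mathrm{Borel}^*(\kappa)$ sets closed under isomorphism. We call this statement "the equality holds at $\kappa$". The answer is yes, relative to ZFC alone.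

**Theorem A.** Let $V\models\kappa^{<\kappa}=\kappa>\omega$, let $\lambda\ge\kappa^+$ be a cardinal, and let $W=V[G]$ with $G$ generic for $\mathrm{Add}(\kappa,\lambda)$. Then $W\models\kappa^{<\kappa}=\kappa$, and in $W$ a set $B\subset\kappa^\kappa$ is definable in $M_{\kappa^+\kappa}$ iff it is $\mathrm{Borel}^*(\kappa)$ and closed under isomorphism. Hence, if ZFC is consistent, so is ZFC + "the equality holds at $\kappa=\omega_1$ and CH".

**Theorem B (ZFC characterization).** A set $B$ is definable in $M_{\kappa^+\kappa}$ iff $B$ has a $\mathrm{Borel}^*$-code $c$ with $\Vdash_P\mathrm{Inv}(c)$. So the equality holds at $\kappa$ iff every $\mathrm{Borel}^*$ set closed under isomorphism has such a code. Moreover, for every code $c$ of a set $B_c$ closed under isomorphism, the sentence $\varphi_c$ of Section 6 satisfies $\{\eta:\mathcal A_\eta\models\varphi_c\}\subset B_c$, with equality iff for all $\eta\in B_c$, $P$ forces the generic copy of $\mathcal A_\eta$ into the set coded by $c$.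

**Theorem C.** If ZFC is consistent, so is ZFC + GCH at all $\aleph_n$ + "the equality holds simultaneously at $\kappa=\aleph_n$ for all $1\le n<\omega$".

Combined with the failure under $V=L$, Theorem A shows that the equality at, e.g., $\kappa=\omega_1$ is independent of ZFC + CH: both $L$ and the model of Theorem A satisfy CH.

## 4. From a sentence to a code whose invariance is forced

This direction is bookkeeping: play the semantic game, remember the chosen elements in the node, and read off the truth of the final basic formula from an initial segment of $\eta$. We record that invariance is not only true but forced, because Theorem B needs this.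

**Lemma 4.1.** For every sentence $\varphi$ of $M_{\kappa^+\kappa}$ there is a code $c_\varphi$ with $B_{c_\varphi}=\{\eta:\mathcal A_\eta\models\varphi\}$, $\mathrm{Inv}(c_\varphi)$ and $\Vdash_P\mathrm{Inv}(c_\varphi)$.

**Step 1: the code.** Let $\varphi=(u,\ell)$. The tree $t$ of $c_\varphi=(t,h)$ has as nodes the pairs $(v,f)$ with $v\in u$ and $f$ a map into $\kappa$ from the set of variables quantified strictly below $v$. They are ordered by $(v,f)\le(v',f')$ iff $v\le v'$ and $f\subset f'$. In addition there are leaves placed above those $(v,f)$ for which $v$ is a leaf of $u$. For $v$ not a leaf of $u$, label $(v,f)$ by $\cap$ if $\ell(v)$ is $\wedge$ or $\forall x_i$, and by $\cup$ if $\ell(v)$ is $\vee$ or $\exists x_i$. If $v$ is a leaf of $u$, proceed as follows.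

- If $\ell(v)$ is $R_m(x_{i_1},\dots,x_{i_n})$ or its negation, put $k=\pi(m,f(x_{i_1}),\dots,f(x_{i_n}))$. Label $(v,f)$ by $\cup$, and give it as immediate successors leaves labelled $N_p$ for all $p\in\kappa^{k+1}$ with $p(k)>0$ (respectively $p(k)=0$).
- If $\ell(v)$ is an equality or negated equality that is true under $f$, label $(v,f)$ by $\cap$ with one leaf $N_\emptyset$ above it. If it is false under $f$, label $(v,f)$ by $\cap$ with two leaves $N_{\langle0\rangle},N_{\langle1\rangle}$.

**Step 2: $c_\varphi$ is a code.** By Fact 2.1, fewer than $\kappa$ variables are quantified below $v$, so there are at most $\kappa^{<\kappa}=\kappa$ maps $f$ for each $v$, and $|t|\le\kappa$. The predecessors of $(v,f)$ are the pairs $(w,f\restriction\text{variables quantified below }w)$ with $w<v$, so $t$ is a tree. A limit chain $(v_i,f_i)$ has the supremum $(\sup v_i,\bigcup f_i)$: by Fact 2.1 the variables quantified strictly below $\sup v_i$ are exactly those in $\bigcup\mathrm{dom}\,f_i$, and any upper bound $(w,e)$ has $w\ge\sup v_i$ and $e\supset\bigcup f_i$. If $(v,f)<(v',f')$, then $v<v'$, so a $\kappa$-chain in $t$ would project to a $\kappa$-chain in $u$. The extra leaves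 are tops of chains and change nothing.

**Step 3: it codes the right set.** Moves at a node $(v,f)$ with $v$ not a leaf of $u$ are exactly the moves of the semantic game: the immediate successors of $(v,f)$ are the $(v',f)$ if $\ell(v)$ is $\wedge$ or $\vee$, and the $(v',f\cup\{(x_i,b)\})$, $b<\kappa$, if $\ell(v)$ is a quantifier on $x_i$. At $(v,f)$ with $v$ a leaf there is one more move. In the relational case II can win iff $\eta(k)>0$ (respectively $\eta(k)=0$), choosing $p=\eta\restriction(k+1)$. In the equality case II wins if the formula is true. If it is false, I wins, because $\eta$ cannot lie in both $N_{\langle 0\rangle}$ and $N_{\langle1\rangle}$. So the prolonged game from $(v,f)$ is won by II iff $\mathcal A_\eta\models\ell(v)[f]$, and $B_{c_\varphi}=\{\eta:\mathcal A_\eta\models\varphi\}$.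

**Step 4: invariance, in $V$ and in $V[g]$.** Work in either model. Let $F:\mathcal A_\eta\cong\mathcal A_\xi$ and let $\tau$ witness $\mathrm{Win}(c_\varphi,\eta)$. The map $(v,f)\mapsto(v,F\circ f)$ is an order-preserving bijection of the set of pairs in $t$ onto itself. It is well defined even if $F\in V[g]\setminus V$, because $F\circ f$ has size $<\kappa$ and $P$ adds no such sequences; the same applies to its inverse. It preserves labels at pairs with $v$ not a leaf. Transfer $\tau$ along it to a strategy $\tau^*$ on these pairs. For $v$ a leaf, $(v,F\circ f)$ is $\tau^*$-consistent iff $(v,f)$ is $\tau$-consistent, and in that case $\mathcal A_\eta\models\ell(v)[f]$. Indeed, in the relational case $\tau$ picks a $\tau$-consistent leaf $N_p$, so $p\subset\eta$ and $\eta(k)=p(k)$ is as required. In the equality case all leaves above $(v,f)$ are $\tau$-consistent, so the case with two leaves cannot occur. Hence $\mathcal A_\xi\models\ell(v)[F\circ f]$. In the relational case let $\tau^*(v,F\circ f)$ be the leaf with $p=\xi\restriction(k^*+1)$, where $k^*$ is the ordinal $k$ computed from $F\circ f$; this $p$ is in $V$. In the equality case there is one leaf, $N_\emptyset$.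 Define $\tau^*$ arbitrarily at the remaining $\cup$-nodes. Then $\tau^*$ witnesses $\mathrm{Win}(c_\varphi,\xi)$. $\square$

## 5. A game that builds the copy while it plays the code

Now let $c=(t,h)$ be a code. We want a sentence.

The first attempt is to quantify a full enumeration $x_0,x_1,\dots,x_i,\dots$ $(i<\kappa)$ of the structure, and then play the game of $c$ on the copy along this enumeration. It stops at once: the tree of such a sentence has a chain of $\kappa$ quantifier nodes, and trees of sentences have no such chain. The enumeration must be interleaved with the moves of $c$ in pieces of length $<\kappa$. Since $c$ has no $\kappa$-branch, the combined play is still shorter than $\kappa$, and at its end only a sequence $a\in\kappa^{<\kappa}$ has been produced. At the leaf we can test only whether $p_x$ is compatible with the piece $\xi^\eta_a$.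

**The game.** On $\mathcal A_\eta$, a position at the start of a round consists of a node $x\in t$ and the sequence $a\in\kappa^{<\kappa}$ of elements chosen so far. At the beginning $x$ is the root and $a=\emptyset$.

Round at a non-leaf $x$:

1. I chooses $\beta<\kappa$ and then, one by one, $\beta$ elements, which are appended to $a$.
2. II chooses $\gamma<\kappa$ and then, one by one, $\gamma$ elements, which are appended to $a$.
3. An immediate successor of $x$ is chosen, by I if $h(x)=\cap$ and by II if $h(x)=\cup$. It is the new node.

At limits of rounds take the supremum of the nodes in $t$ and the union of the sequences.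

Round at a leaf $x$ with $h(x)=N_p$: I chooses $\beta$ with $1\le\beta<\kappa$ and $\beta$ elements, which are appended to $a$. Then II wins iff $p$ is compatible with $\xi^\eta_a$.

**Example 5.1 (the code $c_1$ for $R_m\neq\emptyset$).** Let $S=R_m^{\mathcal A_\eta}$. If $S\ne\emptyset$, II wins. After I's elements she plays some $b\in S$. Now $b=e_a(\zeta)$ for some $\zeta$; put $k=\pi(m,\zeta)$. She continues with fewer than $\kappa$ new elements, until $\rho(a)$ exceeds all ordinals occurring in the $\pi^{-1}(i)$, $i\le k$. Then $k+1\subset\mathrm{dom}\,\xi^\eta_a$ and $\xi^\eta_a(k)=1$, and she chooses the leaf $(\zeta,\xi^\eta_a\restriction(k+1))$. Whatever I appends, $\xi^\eta_a$ only grows, so she wins. If $S=\emptyset$, II loses: when she has chosen a leaf $(\zeta,p)$, I appends new elements until $\rho(a)>\zeta$, and then $\xi^\eta_a(\pi(m,\zeta))=0$, while $p$ has a positive value there. So the game on $\mathcal A_\eta$ is won by II iff $\eta\in B_{c_1}$.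

**Example 5.2 (the code $c_0$ for $0\in R_m$).** Let $k=\pi(m,0)$. If $S=\kappa$, II wins by extending $a$ until $k+1\subset\mathrm{dom}\,\xi^\eta_a$ and choosing $p=\xi^\eta_a\restriction(k+1)$; here $p(k)=1$. If some $b\notin S$, I starts with $b$. Then $e_a(0)=b$, so $\xi^\eta_a(k)=0$ for the rest of the play, while every leaf has $p(k)>0$, and I wins. So II wins iff $S=\kappa$. By Example 1.4 this is exactly when $P$ forces the generic copy into the set coded by $c_0$. Note that $B_{c_0}$ is not closed under isomorphism.

Each of the three groups of elements is needed for the behavior in these examples.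

- Without step 1, in Example 5.2 player II could start with any $b\in S$ and win whenever $S\neq\emptyset$. The game would then no longer express that the empty condition forces something.
- Without step 2, in Example 5.1 with $S=\{0\}$ player II must choose $(\zeta,p)$ while $a=\emptyset$, if I plays $\beta=0$. At the leaf I plays the elements $1+j$, $j\le\zeta$. Then $e_a(\zeta)=1+\zeta\notin S$ and II loses, although $\eta\in B_{c_1}$.
- Without I's elements at the leaf, in Example 5.1 with $S=\emptyset$, if both players append nothing, $\xi^\eta_\emptyset$ is undefined at $k=\pi(m,0)$. So II can choose a leaf $(0,p)$ with $p$ compatible with $\xi^\eta_\emptyset$ and $p(k)=1$, and she wins although $\eta\notin B_{c_1}$.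

## 6. The game is the semantic game of a sentence $\varphi_c$

Here we only have to express the game within the syntax of $M_{\kappa^+\kappa}$. The one point needing care is that $\xi^\eta_a$ refers to the order of first appearance, that is, to which of the chosen elements are equal.

**Step 1: the main tree.** Define $\varphi_c=(t',\ell)$. The nodes of $t'$ are sequences of tokens, ordered by end-extension, namely all initial segments of records of the game in which each choice of an element is replaced by a token $q$. A completed round is a block
$$\langle\beta\rangle^\frown q^{\beta\,\frown}\langle\gamma\rangle^\frown q^{\gamma\,\frown}\langle x'\rangle .$$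
A node is labelled according to the next move:

- choice of $\beta$: $\wedge$; choice of $\gamma$: $\vee$;
- choice of $x'$: $\wedge$ if $h(x)=\cap$, and $\vee$ if $h(x)=\cup$;
- a $q$-move of I (respectively II): $\forall x_j$ (respectively $\exists x_j$), where $j$ is the order type of the set of earlier $q$'s.

**Step 2: the end of the tree.** This part tests compatibility. After the $q$'s of a leaf round at $x$, with $h(x)=N_p$, let $\alpha\ge1$ be the order type of all $q$'s in the record $s^*$. For an equivalence relation $E$ on $\alpha$, let $\mu^E_\zeta$ $(\zeta<\rho(E))$ enumerate increasingly the least elements of the $E$-classes. Attach to $s^*$ the following tree of height 3.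

- $s^*$ is labelled $\wedge$, with successors $s^{*\frown}E$ for all equivalence relations $E$ on $\alpha$.
- $s^{*\frown}E$ is labelled $\vee$. Its successors are leaves, one for each $(j,k)\in\alpha^2$, labelled $\neg\,x_j=x_k$ if $(j,k)\in E$ and $x_j=x_k$ if $(j,k)\notin E$, and one further node $s^{*\frown}E^\frown\star$.
- $s^{*\frown}E^\frown\star$ is labelled $\wedge$. Its successors are leaves indexed by $i\le\mathrm{dom}\,p$ and labelled $\theta_{E,i}$.

(The index $i=\mathrm{dom}\,p$ ensures that the last node has a successor even if $p=\emptyset$.) Here $\theta_{E,i}$ is defined as follows.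

- If $i<\mathrm{dom}\,p$ is relevant, $\pi^{-1}(i)=(m,\zeta_1,\dots,\zeta_n)$ and all $\zeta_l<\rho(E)$: $\theta_{E,i}$ is $R_m(x_{\mu^E_{\zeta_1}},\dots,x_{\mu^E_{\zeta_n}})$ if $p(i)=1$, its negation if $p(i)=0$, and $\neg\,x_0=x_0$ if $p(i)>1$.
- If $i<\mathrm{dom}\,p$ is irrelevant and $p(i)\neq0$: $\theta_{E,i}$ is $\neg\,x_0=x_0$.
- In all other cases $\theta_{E,i}$ is $x_0=x_0$.

**Step 3: the end tests compatibility.** Let $a\in\kappa^\alpha$ be the sequence chosen and $E_a=\{(j,k):a(j)=a(k)\}$. Suppose I picks $E\neq E_a$. If $(j,k)\in E\setminus E_a$, then $\neg\,x_j=x_k$ is true and II chooses this leaf. If $(j,k)\in E_a\setminus E$, then $x_j=x_k$ is true and she chooses that one. Suppose I picks $E=E_a$. All equality literals offered are false, so II must choose $\star$, and she wins iff all $\theta_{E_a,i}$ hold. The least elements of the $E_a$-classes form the set $M_a$, so $\rho(E_a)=\rho(a)$ and $e_a(\zeta)=a(\mu^{E_a}_\zeta)$. Thus for $i\in\mathrm{dom}\,p\cap\mathrm{dom}\,\xi^\eta_a$ the formula $\theta_{E_a,i}$ holds iff $p(i)=\xi^\eta_a(i)$ (recall that $\xi^\eta_a$ takes only the values $0$ and $1$, and the value $0$ at irrelevant places), and for all other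 $i$ it holds trivially. So all $\theta_{E_a,i}$ hold iff $p$ is compatible with $\xi^\eta_a$.

**Step 4: $\varphi_c$ is a sentence of $M_{\kappa^+\kappa}$.** We check the clauses of the definition.

- Size. Nodes are sequences of length $<\kappa$ from a set of at most $\kappa$ tokens: ordinals $<\kappa$, the nodes of $t$, $q$, $\star$, pairs $(j,k)$, and at most $\kappa^{<\kappa}=\kappa$ relations $E$. So $|t'|\le\kappa^{<\kappa}=\kappa$.
- Suprema. The union $s$ of a chain of length $<\kappa$ in $t'$ has length $<\kappa$ by regularity. We show $s\in t'$; then $s$ is the unique supremum. This is trivial if the chain has a greatest element. Otherwise consider the proper initial segments of $s$ at which a round starts. If they are unbounded in $s$, then $s$ is itself a round start, with current node the supremum in $t$ of the nodes so far. If they are bounded, their union $r$ is a round start too, by the same argument (or it is the last of them). The part of $s$ after $r$ is a union of legal partial rounds extending each other, with $\beta$ and $\gamma$ fixed once chosen, so it is a legal partial round.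
- No $\kappa$-branch. A chain of type $\kappa$ in $t'$ has as its union a sequence of length $\kappa$. Each round has length $<\kappa$, so the round starts cannot be bounded in it. By regularity there are $\kappa$ complete rounds, and their nodes form a chain of type $\kappa$ in $t$, a contradiction.
- Quantifiers and variables. A quantifier node has exactly one immediate successor, obtained by appending $q$. Along a branch the indices of quantified variables increase strictly, and they are $<\kappa$. All variables in leaf labels have index $<\alpha$ (this uses $\alpha\ge1$ for $x_0$), so they are quantified below the leaf.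

Hence $\varphi_c$ is a sentence of $M_{\kappa^+\kappa}$, and
$$\mathcal A_\eta\models\varphi_c\iff\text{II wins the game of Section 5 on }\mathcal A_\eta . \tag{3}$$

## 7. The game computes a forcing relation

Examples 5.1 and 5.2 suggest what $\varphi_c$ expresses for an arbitrary code: that $P$ forces the generic copy into the set coded by $c$. We prove this in ZFC. First we check that forcing does not change membership of ground model points in the coded set.

**Lemma 7.1.** Let $\eta\in V$ and let $c\in V$ be a code. If $V\models\mathrm{Win}(c,\eta)$, then $\Vdash_P\mathrm{Win}(c,\eta)$. If some $a\in P$ forces $\mathrm{Win}(c,\eta)$, then $V\models\mathrm{Win}(c,\eta)$.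

*Proof.* For the first claim, the same $\tau$ works, since $t$, its leaves and $\tau$-consistency are the same in $V[g]$. For the second, let $a$ force that $\dot\tau$ witnesses $\mathrm{Win}(c,\eta)$. Enumerate the $\cup$-nodes as $\langle y_i:i<\kappa\rangle$, with repetitions; if there are none, consistency does not depend on $\tau$ and the claim is trivial. Using closure at limits, build a decreasing sequence $\langle a_i:i<\kappa\rangle$ below $a$ such that $a_i$ decides $\dot\tau(y_i)$, say as $\tau'(y_i)$. Then $\tau'\in V$ is a strategy. Let $x$ be a $\tau'$-consistent leaf. By Fact 2.1, $x$ has fewer than $\kappa$ predecessors, so by regularity a single $a_i$ decides $\dot\tau$ on all $\cup$-nodes below $x$. This $a_i$ forces $x$ to be $\dot\tau$-consistent, hence forces $p_x\subset\eta$. As $p_x,\eta\in V$, indeed $p_x\subset\eta$. So $\tau'$ witnesses $\mathrm{Win}(c,\eta)$ in $V$. $\square$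

**Lemma 7.2 (Main Lemma, ZFC).** For every code $c=(t,h)$ and $\eta\in\kappa^\kappa$,
$$\mathcal A_\eta\models\varphi_c\iff\ \Vdash_P\mathrm{Win}(c,\xi^\eta_{\dot g}).$$

Write $\xi_a$ for $\xi^\eta_a$, and use (3).

**Direction from right to left.** II will win by treating the sequence $a$ as a condition and playing what a name for a strategy tells her. Let $\dot\tau$ be a name forced to witness $\mathrm{Win}(c,\xi_{\dot g})$. II maintains the following invariant at the start of each round, with node $x$ and sequence $a$:
$$\text{for each }\cup\text{-node }y<x:\quad a\Vdash\dot\tau(y)\le x. \tag{4}$$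

It holds at the root, vacuously. In the round at a non-leaf $x$, let $a'$ be the sequence after I's elements. If $h(x)=\cup$, II picks $b\le a'$ in $P$ deciding $\dot\tau(x)=z$, plays the elements of $b\setminus a'$ in step 2, and chooses $z$ in step 3. Then (4) holds for $(z,b)$: for $y=x$ because $b\Vdash\dot\tau(x)=z$, and for $y<x$ because $b\le a$ and $x<z$. If $h(x)=\cap$, she plays $\gamma=0$. Whatever $z$ I chooses, the $\cup$-nodes below $z$ are those below $x$, so (4) persists. At a limit of rounds with nodes $x_i$ and sequences $a_i$, let $x=\sup x_i$ and $a=\bigcup a_i$. If $y<x$ is a $\cup$-node, then $y<x_i$ for some $i$ by Fact 2.1, so $a_i\Vdash\dot\tau(y)\le x_i$, and therefore $a\Vdash\dot\tau(y)\le x$.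

At a leaf $x$, let $a$ be the sequence after I's last elements. By (4), $a$ forces that $x$ is $\dot\tau$-consistent, so $a\Vdash p_x\subset\xi_{\dot g}$. Also $a\Vdash a\subset\dot g$, so $a\Vdash\xi_a\subset\xi_{\dot g}$ by Fact 1.1. Two functions included in a common function agree where both are defined, so $p_x$ is compatible with $\xi_a$, and II wins.

**Direction from left to right.** Now a strategy in $V$ is given. We follow it along plays in which all chosen elements come from the generic $g$; density makes this possible. Let $\sigma\in V$ be a winning strategy of II in the game on $\mathcal A_\eta$, and let $g$ be $P$-generic. In $V[g]$ we define $\tau$ and, by induction on the level of $\tau$-consistent nodes $x$, a partial play $r_x\in V$ with these properties: it follows $\sigma$, it stands at the start of the round at $x$, its element sequence $a_x$ satisfies $a_x\subset g$, and $r_y\subset r_x$ for $y<x$.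

For the root, $r_x=\emptyset$.

For $x$ on a limit level, all $y<x$ are $\tau$-consistent, and we put $r_x=\bigcup_{y<x}r_y$. This is a sequence of length $<\kappa$ of elements of $V$, so it is in $V$. It is a play according to $\sigma$. It stands at $x$ because $x$ is the supremum of its predecessors (Fact 2.1), and $a_x=\bigcup_{y<x}a_y\subset g$.

For the successor step, let $x$ be a non-leaf with $r_x$ defined. Let $D$ be the set of all $a_x{}^\frown u^\frown d$, where $u\in\kappa^{<\kappa}$ is a possible sequence of elements for I in step 1 (with $\beta=\mathrm{lh}(u)$), and $d$ is the sequence of elements with which $\sigma$ responds in step 2. Then $D\in V$, since $r_x,\sigma\in V$. It is dense below $a_x$: any $b\le a_x$ has the form $a_x{}^\frown u$, and $a_x{}^\frown u^\frown d\in D$ extends it. Since $a_x\subset g$, genericity gives $u,d$ with $a_x{}^\frown u^\frown d\in D$ and $a_x{}^\frown u^\frown d\subset g$. Fix such $u,d$ and extend $r_x$ by these moves. If $h(x)=\cup$, let $\tau(x)=z$ be the node chosen by $\sigma$ in step 3, and extend by $z$ to get $r_z$. If $h(x)=\cap$, then for every immediate successor $z$ let $r_z$ be the extension by $z$. This reaches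 every $\tau$-consistent node on the next level, because a $\tau$-consistent immediate successor of a $\cup$-node $x$ is above $\tau(x)$ and hence equal to it.

On the remaining $\cup$-nodes let $\tau$ be arbitrary. We check that $\tau$ witnesses $\mathrm{Win}(c,\xi_g)$. Let $x$ be a $\tau$-consistent leaf. By Fact 1.3 choose $\delta<\kappa$ with $\delta>\mathrm{lh}(a_x)$ and $\mathrm{dom}\,p_x\subset\mathrm{dom}\,\xi_{g\restriction\delta}$. Let I continue $r_x$ by playing the elements of $g\restriction\delta\setminus a_x$. There is at least one, and the move is in $V$ since $g\restriction\delta\in V$. Since $\sigma$ wins, $p_x$ is compatible with $\xi_{g\restriction\delta}$. As the domain of $p_x$ is contained in that of $\xi_{g\restriction\delta}$, we get $p_x\subset\xi_{g\restriction\delta}\subset\xi_g$. $\square$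

**Corollary 7.3.** If $\Vdash_P\mathrm{Inv}(c)$, then $B_c=\{\eta:\mathcal A_\eta\models\varphi_c\}$.

*Proof.* By Fact 1.2 in $V[g]$, $\Vdash_P\mathcal A_{\xi^\eta_{\dot g}}\cong\mathcal A_\eta$. Hence
$$\mathcal A_\eta\models\varphi_c\iff\ \Vdash_P\mathrm{Win}(c,\xi^\eta_{\dot g})\iff\ \Vdash_P\mathrm{Win}(c,\eta)\iff\mathrm{Win}(c,\eta),$$
by Lemma 7.2, by $\Vdash_P\mathrm{Inv}(c)$ applied to the isomorphic pair $\xi^\eta_{\dot g},\eta$, and by Lemma 7.1. $\square$

## 8. How far ZFC goes: Theorem B

Corollary 7.3 asks that invariance be forced, while we are given only that it is true. This is where the argument in ZFC stops. $\mathrm{Inv}(c)$ quantifies over all of $\kappa^\kappa$, and $P$ adds new elements to $\kappa^\kappa$. Lemma 7.1 says nothing about those, and the generic copy is one of them. Theorem B, which we now prove, shows that this is the only obstacle. In particular, by the known failure, if $V=L$ then some $\mathrm{Borel}^*$ set closed under isomorphism has no code $c$ with $\Vdash_P\mathrm{Inv}(c)$.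

**Proof of Theorem B, the characterization.** If $B$ is definable by $\varphi$, then the code $c_\varphi$ of Lemma 4.1 is as required. If $B=B_c$ with $\Vdash_P\mathrm{Inv}(c)$, then $B$ is defined by $\varphi_c$, by Corollary 7.3. Since definable sets are always $\mathrm{Borel}^*$ and closed under isomorphism (Lemma 4.1), the equality holds at $\kappa$ iff every $\mathrm{Borel}^*$ set closed under isomorphism is definable, that is, iff every such set has a code $c$ with $\Vdash_P\mathrm{Inv}(c)$.

**Proof of Theorem B, the inclusion.** Let $B_c$ be closed under isomorphism and $\mathcal A_\eta\models\varphi_c$. The purpose of this step is to show $\eta\in B_c$ by replacing the generic copy with a sufficiently generic copy in $V$. By Lemma 7.2 let $\dot\tau$ be a name forced to witness $\mathrm{Win}(c,\xi^\eta_{\dot g})$. In $V$ build a decreasing sequence $\langle a_i:i<\kappa\rangle$ in $P$ with three properties. Every $\dot\tau(y)$, for $y$ a $\cup$-node, is decided by some $a_i$, say as $\tau'(y)$. Every $\nu<\kappa$ is in the range of some $a_i$. And $\mathrm{lh}(a_i)\ge i$. There are only $\kappa$ tasks, and $P$ is $\kappa$-closed, so this is possible. Let $a=\bigcup_ia_i\in\kappa^\kappa$.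 Then $\mathrm{ran}(a)=\kappa$, and by Fact 1.2, $\zeta:=\xi^\eta_a$ is total and $\mathcal A_\zeta\cong\mathcal A_\eta$.

We claim that $\tau'$ witnesses $\mathrm{Win}(c,\zeta)$. Let $x$ be a $\tau'$-consistent leaf. It has fewer than $\kappa$ predecessors. By regularity and Fact 1.3, some $a_i$ decides $\dot\tau$ on all $\cup$-nodes below $x$ and has $\mathrm{dom}\,p_x\subset\mathrm{dom}\,\xi^\eta_{a_i}$. This $a_i$ forces $x$ to be $\dot\tau$-consistent, so it forces $p_x\subset\xi^\eta_{\dot g}$. It also forces $\xi^\eta_{a_i}\subset\xi^\eta_{\dot g}$. So $p_x$ and $\xi^\eta_{a_i}$ agree on $\mathrm{dom}\,p_x$, that is, $p_x\subset\xi^\eta_{a_i}\subset\zeta$. Thus $\zeta\in B_c$, and $\eta\in B_c$ since $B_c$ is closed under isomorphism.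

**Proof of Theorem B, the case of equality.** By the inclusion just proved, equality holds iff $\mathcal A_\eta\models\varphi_c$ for all $\eta\in B_c$. By Lemma 7.2 this says that $\Vdash_P\mathrm{Win}(c,\xi^\eta_{\dot g})$ for all $\eta\in B_c$. $\blacksquare$

## 9. In the Cohen model, truth persists to one more Cohen subset: Theorem A

It remains to find a model in which $\mathrm{Inv}(c)$ implies $\Vdash_P\mathrm{Inv}(c)$. If many Cohen subsets of $\kappa$ have already been added, adding one more cannot be noticed by statements about a fixed subset of $\kappa$.

For a set $I$ let $Q_I$ be the set of partial functions of size $<\kappa$ from $I\times\kappa$ to $\kappa$, ordered by reverse inclusion. We take $\mathrm{Add}(\kappa,\lambda)=Q_\lambda$.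

**Step 1: basic properties of $W$.** The forcing $Q_\lambda$ is $\kappa$-closed, by unions and regularity. It has the $\kappa^+$-c.c.: among $\kappa^+$ conditions, the $\Delta$-system lemma (which applies to sets of size $<\kappa$ since $\kappa^{<\kappa}=\kappa$) gives $\kappa^+$ many whose domains form a $\Delta$-system with some root $r$. There are at most $\kappa^{|r|}\le\kappa$ functions from $r$ to $\kappa$, so two of these conditions agree on $r$ and are compatible. By closure, $W$ has no new sequences of length $<\kappa$ of elements of $V$. Thus $\kappa$ is still a cardinal, and $\kappa^{<\kappa}$, $P$ and all the $Q_I$ ($I\in V$) are the same whether computed in $V$, in $W$, or in intermediate models $V[G\restriction I]$, where $G\restriction I=G\cap Q_I$. In particular $\kappa^{<\kappa}=\kappa$ in $W$.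

**Step 2: persistence.** This is the key property of $W$.

**Claim 9.1.** If $X\in W$, $X\subset\kappa$, and $\psi$ is a formula, then $W\models\psi(X,\kappa)$ implies $W\models\ \Vdash_P\psi(\check X,\check\kappa)$.

*Proof.* First we put $X$ into a small part of the extension. By the $\kappa^+$-c.c., $X$ has a nice name given by $\kappa$ antichains, each of size at most $\kappa$. The conditions in them have size $<\kappa$, so together they mention a set $I\in V$, $I\subset\lambda$, of at most $\kappa$ coordinates. Then $X\in N:=V[G\restriction I]$. Let $J=\lambda\setminus I$; since $\lambda\geq\kappa^+$, $|J|=\lambda$. As $Q_\lambda\cong Q_I\times Q_J$, the product lemma gives $W=N[G\restriction J]$, where $G\restriction J$ is $Q_J$-generic over $N$.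

Next we absorb one more generic. Let $g$ be $P$-generic over $W$. By the product lemma $W[g]$ is a generic extension of $N$ by $Q_J\times P$. Identify $\{*\}\times\kappa$ with $\kappa$. Then $P$ is a dense subset of $Q_{\{*\}}$: a partial function of size $<\kappa$ from $\kappa$ to $\kappa$ has bounded domain and extends to a function whose domain is an ordinal $<\kappa$. Moreover
$$Q_J\times Q_{\{*\}}\cong Q_{J\cup\{*\}}\cong Q_J ,$$
the last isomorphism because $J$ is infinite. So $W[g]=N[H]$ for some $H$ that is $Q_J$-generic over $N$.

Finally we compare the two $Q_J$-extensions $W=N[G\restriction J]$ and $W[g]=N[H]$ of $N$. In $N$, $Q_J$ is weakly homogeneous: given $p,q\in Q_J$, fewer than $\kappa$ coordinates in $J$ occur in $p$ or $q$, and $|J|\geq\kappa^+$. So some permutation of $J$ exchanges the coordinates of $p$ with coordinates occurring in neither $p$ nor $q$. It induces an automorphism of $Q_J$ sending $p$ to a condition compatible with $q$. Automorphisms do not move the names $\check X,\check\kappa$. If $p\Vdash\psi(\check X,\check\kappa)$ and $q\Vdash\neg\psi(\check X,\check\kappa)$, then the image of $p$ would also force $\psi(\check X,\check\kappa)$ and be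 compatible with $q$, a contradiction. So the maximal condition of $Q_J$ decides $\psi(\check X,\check\kappa)$ over $N$. Since $W\models\psi(X,\kappa)$, it is forced to be true. Hence $W[g]\models\psi(X,\kappa)$. As $g$ was arbitrary, the claim follows. $\square$

**Step 3: the equality in $W$.** Work in $W$. Definable sets are $\mathrm{Borel}^*$ and closed under isomorphism by Lemma 4.1. Conversely let $B=B_c$ be $\mathrm{Borel}^*$ and closed under isomorphism, i.e. $\mathrm{Inv}(c)$ holds. Renaming nodes, we may assume that the tree of $c$ has underlying set $\subset\kappa$; the labels of the leaves are given by the sequences $p_x\in\kappa^{<\kappa}$. Then the parameters of $\mathrm{Inv}(c)$, namely $c$, $\pi$ and the arity function of the vocabulary, can be coded by one subset of $\kappa$. By Claim 9.1, applied to the formula (2), $\Vdash_P\mathrm{Inv}(c)$. By Corollary 7.3, $B=\{\eta:\mathcal A_\eta\models\varphi_c\}$. So $B$ is definable in $M_{\kappa^+\kappa}$.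

**Step 4: the consistency statement.** If ZFC is consistent, so is ZFC $+\,V=L$. Start with $V=L$, $\kappa=\omega_1$, $\lambda=\omega_2$; by CH, $\omega_1^{<\omega_1}=\omega_1$. The forcing is $\omega_1$-closed, so it preserves $\omega_1$ and adds no reals, and CH holds in $W$. $\blacksquare$

## 10. All $\aleph_n$ at once: Theorem C

To obtain the equality at every $\aleph_n$, we force as in Theorem A at each $\aleph_n$ in turn, and check that the later stages do not disturb what was achieved at $\aleph_n$.

**Step 1: the iteration.** Start with a model $V$ of $2^{\aleph_n}=\aleph_{n+1}$ for all $n<\omega$, e.g. $L$. Let $\mathbb P$ be the full-support iteration of length $\omega$ of $\dot{\mathbb Q}_n=\mathrm{Add}(\omega_n,\omega_{n+1})$ for $n\ge1$, computed in $V[G_n]$, where $G_n$ is generic for the first $n-1$ steps $\mathbb Q_1*\dots*\dot{\mathbb Q}_{n-1}$.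

**Step 2: finite stages.** We show by induction that $V[G_n]$ has the same $\aleph_k$'s as $V$ and satisfies $2^{\aleph_k}=\aleph_{k+1}$ for all $k<\omega$. This holds for $V[G_1]=V$. Suppose it holds for $V[G_n]$, and work there. Since $\aleph_n=2^{\aleph_{n-1}}$, we have $\omega_n^{<\omega_n}=\omega_n$. So $\mathbb Q_n$ is $\omega_n$-closed and has the $\aleph_{n+1}$-c.c. by Step 1 of Section 9. Its size is $\aleph_{n+1}$, because $\aleph_{n+1}^{\aleph_{n-1}}\le\aleph_{n+1}^{\aleph_n}=(2^{\aleph_n})^{\aleph_n}=\aleph_{n+1}$. Closure preserves cardinals up to $\omega_n$, and the chain condition preserves those from $\omega_{n+1}$ on. For $k<n$ no subsets of $\omega_k$ are added. For $k\ge n$ there are at most $(\aleph_{n+1}^{\aleph_n})^{\aleph_k}=\aleph_{n+1}^{\aleph_k}=\aleph_{k+1}$ nice names for subsets of $\omega_k$. So $V[G_{n+1}]$ is as claimed.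

**Step 3: the tail after stage $n$ is closed.** Fix $n\ge1$. By the Factor Lemma for iterations (Jech, *Set Theory*, 3rd ed., Lemma 21.8), the rest of $\mathbb P$ after $G_{n+1}$ is, in $V[G_{n+1}]$, a full-support iteration of the forcings $\dot{\mathbb Q}_m$, $m\ge n+1$, and each of these is $\omega_m$-closed, hence $\omega_{n+1}$-closed. We check that this tail is $\omega_{n+1}$-closed. Let $\langle p_i:i<\theta\rangle$ be decreasing, $\theta<\omega_{n+1}$. Define $q$ by recursion on the coordinates $m\geq n+1$. If $q\restriction m$ is defined and is below all $p_i\restriction m$, then it forces the sequence $\langle p_i(m):i<\theta\rangle$ to be decreasing in $\dot{\mathbb Q}_m$. So there is a name $q(m)$ which $q\restriction m$ forces to be a lower bound. With full support, $q$ is a condition, and it is below all $p_i$. Hence the tail adds no new functions from $\omega_n$ into $V[G_{n+1}]$.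

**Step 4: what the tail preserves.** Let $W$ be the final model. For every $n\ge1$, the models $W$ and $V[G_{n+1}]$ have the same $\aleph_k$ for $k\le n+1$, since collapsing one of these would need a new function from $\omega_n$. They also have the same $H(\omega_{n+1})$. Indeed, if $y\in H(\omega_{n+1})^W$, then the transitive closure of $\{y\}$ is isomorphic to a well-founded extensional relation on a cardinal $\le\omega_n$. This relation is coded by a subset of $\omega_n$, so it lies in $V[G_{n+1}]$, and its Mostowski collapse there gives $y$. The other inclusion is clear. In particular all $\aleph_n$'s are preserved. Moreover $2^{\aleph_n}=\aleph_{n+1}$ holds in $W$ for all $n<\omega$: for $n\ge1$ because $W$ and $V[G_{n+1}]$ have the same subsets of $\omega_n$ and the same $\omega_{n+1}$, and for $n=0$ because $W$ and $V[G_2]$ have the same subsets of $\omega$ and the same $\omega_1$.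

**Step 5: the equality at $\omega_n$ transfers to $W$.** Let $\kappa=\omega_n$, $n\geq1$. Then $\kappa^{<\kappa}=\kappa$ in $W$. After renaming nodes, the trees of codes and sentences have underlying set $\subset\kappa$. Thus codes, sentences of $M_{\kappa^+\kappa}$, chains in their trees, elements of $\kappa^\kappa$ and isomorphisms between structures on $\kappa$ are elements of $H(\omega_{n+1})$, or coded by such elements. The same holds for plays, which have length $<\kappa$, and for strategies, which are functions on at most $\kappa^{<\kappa}=\kappa$ positions. The bijection $\pi$ and the arity function are also in $H(\omega_{n+1})$, so they belong to $V[G_{n+1}]$. Therefore the statement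

> for every code $c$ with $\mathrm{Inv}(c)$ there is a sentence $\varphi$ with $\forall\eta\,(\mathrm{Win}(c,\eta)\leftrightarrow\mathcal A_\eta\models\varphi)$, and for every $\varphi$ there is a code $c$ with $\mathrm{Inv}(c)$ such that the same holds

is a statement about $H(\omega_{n+1})$, and it has the same truth value in $W$ and in $V[G_{n+1}]$. But $V[G_{n+1}]$ is the extension of $V[G_n]$ by an $\mathrm{Add}(\omega_n,\omega_{n+1})$-generic, and $V[G_n]\models\omega_n^{<\omega_n}=\omega_n$. So the statement holds in $V[G_{n+1}]$ by Theorem A with $\kappa=\omega_n$ and $\lambda=\omega_{n+1}=\kappa^+$. Hence the equality holds in $W$ at every $\aleph_n$, $n\ge1$. $\blacksquare$
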